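\title{The Heckman--Opdam shift functor preserves standard modules}

\begin{abstract}
Let $H_c$ be the rational Cherednik algebra of a complex reflection group $W$. The Heckman--Opdam shift functor $F:\mathcal{O}_c\to\mathcal{O}_{\sigma(c)}$ relates category $\mathcal{O}$ at two parameters with the same Hecke algebra. We prove that whenever $F$ is an equivalence, it sends the standard module $\Delta_c(E)$ to the standard module $\Delta_{\sigma(c)}(\kappa(E))$, where $\kappa$ is the permutation of $\mathrm{Irr}(W)$ defined by the Knizhnik--Zamolodchikov functor at generic parameters. This is a conjecture posed by Griffeth. We also prove the converse, and show that both conditions hold exactly when $c$ is spherical. The proof deforms $c$ along a line to a generic parameter, computes the graded character of $F(\Delta_c(E))$ by excluding torsion in the family, and identifies its head by summing eigenvalues of the Euler field over $\mathrm{Irr}(W)$.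
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The rational Cherednik algebra $H_c$ of a complex reflection group $W$ depends on a parameter $c$. For every $c$ its category $\mathcal{O}_c$ has standard modules $\Delta_c(E)$ and simple modules $L_c(E)$, labeled by the irreducible representations $E$ of $W$. The shift functor $F$ compares the categories at two parameters $c$ and $\sigma(c)$. To carry the decomposition numbers $[\Delta_c(E):L_c(E')]$ from $c$ to $\sigma(c)$ along $F$, one has to know that $F$ sends standard modules to standard modules, and how it permutes the labels. This is the question we answer.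

\subsection{The Cherednik algebra and category $\mathcal{O}$}
Let $\mathfrak{h}$ be a complex vector space of dimension $n$ and $W\subseteq\mathrm{GL}(\mathfrak{h})$ a complex reflection group, that is, a finite group generated by elements whose fixed space is a hyperplane. We do not assume that $W$ is irreducible. Let $\mathcal{A}$ be the set of reflecting hyperplanes and $\mathfrak{h}^\circ=\mathfrak{h}\setminus\bigcup_{H\in\mathcal{A}}H$. For $H\in\mathcal{A}$ fix $\alpha_H\in\mathfrak{h}^*$ with kernel $H$. The pointwise stabilizer $W_H$ of $H$ is cyclic, of order $n_H$ say; let $s_H$ be its generator with $\det(s_H)=\exp(2\pi\sqrt{-1}/n_H)$, and put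
\[
e_{H,i}=\frac{1}{n_H}\sum_{w\in W_H}\det(w)^{-i}w\qquad(i\in\mathbf{Z}/n_H).
\]
This idempotent projects onto the vectors on which $W_H$ acts by $\det^i$.

The parameter space $\mathcal{C}$ consists of the tuples $c=(c_{H,i})_{H\in\mathcal{A},\,0\le i\le n_H-1}$ of complex numbers with $c_{H,0}=0$ and $c_{wH,i}=c_{H,i}$ for all $w\in W$. Let $\mathcal{D}=\mathcal{D}(\mathfrak{h}^\circ)\rtimes W$, where $\mathcal{D}(\mathfrak{h}^\circ)$ is the algebra of algebraic differential operators on $\mathfrak{h}^\circ$. The Dunkl operator attached to $\xi\in\mathfrak{h}$ is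
\[
y_\xi=\partial_\xi-\sum_{H\in\mathcal{A}}\frac{\alpha_H(\xi)}{\alpha_H}\sum_{i=0}^{n_H-1}n_Hc_{H,i}e_{H,i}\ \in\mathcal{D},
\]
and the rational Cherednik algebra $H_c$ is the subalgebra of $\mathcal{D}$ generated by $\mathbf{C}[\mathfrak{h}]$, $W$ and the $y_\xi$. For $c=0$ it is $\mathcal{D}(\mathfrak{h})\rtimes W$. All the algebras $H_c$ lie in the one algebra $\mathcal{D}$, and we shall use this throughout.

Category $\mathcal{O}_c$ consists of the finitely generated $H_c$-modules on which every $y_\xi$ acts locally nilpotently. We use two standard facts.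
\begin{itemize}
\item[(PBW)] The Dunkl operators commute and satisfy $wy_\xi w^{-1}=y_{w\xi}$, so they define a $W$-equivariant map $\mathbf{C}[\mathfrak{h}^*]\to H_c$, and multiplication $\mathbf{C}[\mathfrak{h}]\otimes\mathbf{C}W\otimes\mathbf{C}[\mathfrak{h}^*]\to H_c$ is bijective.
\item[(FL)] Objects of $\mathcal{O}_c$ have finite length.
\end{itemize}
For $E\in\mathrm{Irr}(W)$ the standard module is $\Delta_c(E)=H_c\otimes_{\mathbf{C}[\mathfrak{h}^*]\rtimes W}E$, where the $y_\xi$ act on $E$ by $0$, and $L_c(E)$ is its simple head. It is known that $\mathcal{O}_c$ is a highest weight category whose standard objects are the $\Delta_c(E)$, for instance with respect to the order given by the scalars $\theta_E(c)$ by which the central element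
\[
z_c=\sum_{H\in\mathcal{A}}\sum_{i=0}^{n_H-1}n_Hc_{H,i}e_{H,i}\in\mathbf{C}W
\]
acts on the various $E$. An equivalence $\mathcal{O}_c\to\mathcal{O}_{c'}$ is an \emph{equivalence of highest weight categories} if it induces a bijection between the isomorphism classes of standard objects. The auxiliary partial orders are not required to correspond.

\subsection{The Hecke algebra and the shift}
Let $B_W=\pi_1(\mathfrak{h}^\circ/W)$, and for each $H$ let $T_H\in B_W$ be a generator of the monodromy around $H$ lifting $s_H$. Put $D_{H,i}(c)=i/n_H+c_{H,i}$. The Hecke algebra $\mathcal{H}_c$ is the quotient of $\mathbf{C}B_W$ by the relations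
\[
\prod_{i=0}^{n_H-1}\Bigl(T_H-\exp\bigl(2\pi\sqrt{-1}\,D_{H,i}(c)\bigr)\Bigr)=0\qquad(H\in\mathcal{A}).
\]
The Knizhnik--Zamolodchikov functor $\mathrm{KZ}_c:\mathcal{O}_c\to\mathcal{H}_c\text{-mod}$ restricts a module to $\mathfrak{h}^\circ$ and takes the monodromy of the flat connection given there by the Dunkl operators.

Let $\sigma:\mathcal{C}\to\mathcal{C}$ be the affine bijection with $\sigma(c)_{H,0}=0$ and
\[
\sigma(c)_{H,i}=c_{H,n_H-i}+2-\frac{2i}{n_H}\qquad(1\le i\le n_H-1);
\]
it is the dot action of the longest element of the Namikawa Weyl group. Equivalently, $D_{H,i}(\sigma(c))=D_{H,n_H-i}(c)+1$ for $i\ne0$. Thus $\sigma$ permutes the numbers $D_{H,i}$ modulo $\mathbf{Z}$, and $\mathcal{H}_c=\mathcal{H}_{\sigma(c)}$ as quotients of $\mathbf{C}B_W$. If all $n_H$ equal $2$, then $\sigma$ adds $1$ to each $c_{H,1}$. Put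
\[
e=\frac{1}{|W|}\sum_{w\in W}w,\qquad f=\frac{1}{|W|}\sum_{w\in W}\det(w)^{-1}w,\qquad \delta=\prod_{H\in\mathcal{A}}\alpha_H^{n_H-1},\qquad\nu=\deg\delta.
\]
The idempotents $e$ and $f$ project onto the trivial and the determinant isotypic components, and $w\cdot\delta=\det(w)\delta$. The following fact is known.
\begin{itemize}
\item[(K1)] For every $c\in\mathcal{C}$, the conjugation $a\mapsto\delta a\delta^{-1}$ inside $\mathcal{D}$ restricts to an algebra isomorphism $eH_ce\cong fH_{\sigma(c)}f$.
\end{itemize}
Through this isomorphism $H_{\sigma(c)}f$ is a right $eH_ce$-module, and the Heckman--Opdam shift functor is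
\[
F:\mathcal{O}_c\to\mathcal{O}_{\sigma(c)},\qquad F(M)=H_{\sigma(c)}f\otimes_{eH_ce}eM .
\]
The parameter $c$ is \emph{spherical} if $M\mapsto eM$ is an equivalence $H_c\text{-mod}\to eH_ce\text{-mod}$. It is known that $F$ is an equivalence when $c$ is spherical.

Call a parameter \emph{generic} if it lies outside a suitable countable union of proper Zariski closed subsets of $\mathcal{C}$. Such a union is never all of $\mathcal{C}$, by the Baire category theorem. We use two more known facts.
\begin{itemize}
\item[(K2)] Whenever $F$ is an equivalence, $\mathrm{KZ}_{\sigma(c)}\circ F\cong\mathrm{KZ}_c$.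
\item[(K3)] For generic $b\in\mathcal{C}$, the map $E\mapsto\mathrm{KZ}_b(\Delta_b(E))$ is a bijection from $\mathrm{Irr}(W)$ onto the irreducible $\mathcal{H}_b$-modules, and the same holds at $\sigma(b)$. The bijection $\kappa=\kappa_\sigma:\mathrm{Irr}(W)\to\mathrm{Irr}(W)$ defined by
\[
\mathrm{KZ}_{\sigma(b)}\bigl(\Delta_{\sigma(b)}(\kappa E)\bigr)\cong\mathrm{KZ}_b\bigl(\Delta_b(E)\bigr)
\]
does not depend on the generic $b$.
\end{itemize}
The same fixed bijection $\kappa$ is used at arbitrary parameters.

\subsection{Results}
At a generic parameter the standard modules are simple, $F$ is an equivalence, and (K2) and (K3) force $F(\Delta_b(E))\cong\Delta_{\sigma(b)}(\kappa E)$ (Proposition~\ref{prop:generic}). It is natural to guess that this persists at every parameter where $F$ is an equivalence. That is the conjecture posed in \cite{Griffeth} for irreducible $W$, and it is our first result.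

\begin{theorem}\label{thm:A}
Let $c\in\mathcal{C}$ be such that $F:\mathcal{O}_c\to\mathcal{O}_{\sigma(c)}$ is an equivalence. Then $F(\Delta_c(E))\cong\Delta_{\sigma(c)}(\kappa E)$ for all $E\in\mathrm{Irr}(W)$. In particular $F$ is an equivalence of highest weight categories.
\end{theorem}

The second result adds the converse and identifies the hypothesis with sphericity.

\begin{theorem}\label{thm:B}
For every $c\in\mathcal{C}$ the following are equivalent:
\begin{itemize}
\item[(1)] $F:\mathcal{O}_c\to\mathcal{O}_{\sigma(c)}$ is an equivalence;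
\item[(2)] $F(M)\ne0$ for every nonzero $M\in\mathcal{O}_c$;
\item[(3)] $F$ is essentially surjective;
\item[(4)] $eL_c(E)\ne0$ for all $E\in\mathrm{Irr}(W)$;
\item[(5)] $fL_{\sigma(c)}(E)\ne0$ for all $E\in\mathrm{Irr}(W)$;
\item[(6)] $F(\Delta_c(E))\cong\Delta_{\sigma(c)}(\kappa E)$ for all $E\in\mathrm{Irr}(W)$;
\item[(7)] every simple object of $\mathcal{O}_{\sigma(c)}$ is a quotient of some $F(M)$, $M\in\mathcal{O}_c$;
\item[(8)] $c$ is spherical.
\end{itemize}
When they hold, $F(L_c(E))\cong L_{\sigma(c)}(\kappa E)$ and
\[
[\Delta_c(E):L_c(E')]=[\Delta_{\sigma(c)}(\kappa E):L_{\sigma(c)}(\kappa E')]\qquad\text{for all }E,E'\in\mathrm{Irr}(W).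
\]
\end{theorem}

Theorem~\ref{thm:A} is not formal. An equivalence of abelian categories need not respect standard objects: for representations of the quiver $1\to2$, one ordering of the vertices makes the two simple modules standard, while the other makes the two indecomposable projectives standard. Nor does (K2) suffice at special parameters, because there $\mathrm{KZ}$ may identify different standard modules (Section~\ref{sec:example}).

The proof has three steps. Section~\ref{sec:generic} treats generic parameters; only there is $\mathrm{KZ}$ used. Section~\ref{sec:family} joins $c$ to a generic parameter by a line and shows that $F(\Delta_c(E))$ has the graded character of $\Delta_{\sigma(c)}(\kappa E)$. Section~\ref{sec:A} identifies the head of $F(\Delta_c(E))$, and with it the module. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}; a theorem of Ginzburg \cite{Ginzburg} on primitive ideals enters there, for condition (8) only.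

\section{Weights and idempotents}\label{sec:prelim}

Fix a basis $\xi_1,\dots,\xi_n$ of $\mathfrak{h}$ with dual basis $x_1,\dots,x_n$. By (PBW) the monomials $x^\alpha wy^\beta$ form a basis of $H_c$.

\subsection{The order filtration}\label{sub:order}
Filter $\mathcal{D}$ by the order of differential operators, with $W$ in order $0$. Then $\mathrm{gr}\,\mathcal{D}=\mathbf{C}[\mathfrak{h}^\circ\times\mathfrak{h}^*]\rtimes W$, and the symbol of $x^\alpha wy^\beta$ is $x^\alpha w\xi^\beta$, whatever $c$ is. These symbols are linearly independent. Hence an element of $H_c$ has order at most $p$ exactly when it is a combination of monomials with $|\beta|\le p$, and $\mathrm{gr}\,H_c=S\rtimes W$ with $S=\mathbf{C}[\mathfrak{h}\times\mathfrak{h}^*]$. Since $S\rtimes W$ is a finite module over the noetherian ring $S$, the algebra $H_c$ is noetherian, and $\mathcal{O}_c$ is closed under submodules, quotients and extensions.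

\subsection{The Euler field}
Let $\mathrm{eu}=\sum_ix_i\partial_{\xi_i}\in\mathcal{D}$. Since $\sum_ix_i\alpha_H(\xi_i)=\alpha_H$, the definition of the Dunkl operators gives
\begin{equation}\label{eq:euler}
\sum_ix_iy_{\xi_i}=\mathrm{eu}-z_c .
\end{equation}
So the same element $\mathrm{eu}$ lies in $H_c$ for every $c$, and eigenvalues of $\mathrm{eu}$ can be compared across parameters. It commutes with $W$, and $[\mathrm{eu},x]=x$ for $x\in\mathfrak{h}^*$, $[\mathrm{eu},y_\xi]=-y_\xi$. The eigenspaces of $\mathrm{ad}(\mathrm{eu})$ grade $\mathcal{D}$ by $\mathbf{Z}$; each $H_c$ is a graded subalgebra, and $x^\alpha wy^\beta$ has degree $|\alpha|-|\beta|$. For an $H_c$-module $M$ and $\mu\in\mathbf{C}$ let $M_\mu$ be the generalized eigenspace of $\mathrm{eu}$ for $\mu$, the \emph{weight space} of weight $\mu$. It is $W$-stable, and $y_\xi M_\mu\subseteq M_{\mu-1}$. The scalar $\theta_E(c)$ is a linear function of $c$.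

\begin{lemma}\label{lem:weights}
Let $c\in\mathcal{C}$.
\begin{itemize}
\item[(a)] On the degree-$d$ part of $\Delta_c(E)=\mathbf{C}[\mathfrak{h}]\otimes E$ the element $\mathrm{eu}$ acts by $\theta_E(c)+d$. The weights of $L_c(E)$ lie in $\theta_E(c)+\mathbf{Z}_{\ge0}$, and $L_c(E)_{\theta_E(c)}\cong E$. The $L_c(E)$ are pairwise non-isomorphic and are all the simple objects of $\mathcal{O}_c$.
\item[(b)] Every $M\in\mathcal{O}_c$ is the direct sum of its weight spaces. These are finite dimensional, the real parts of the weights are bounded below, and $M\mapsto M_\mu$ is exact.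
\item[(c)] A finitely generated $H_c$-module that is the sum of its weight spaces, with the real parts of the weights bounded below, lies in $\mathcal{O}_c$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:euler}, $\mathrm{eu}$ acts on $1\otimes E$ as $z_c$, and $[\mathrm{eu},x]=x$ gives the first claim. A submodule of $\Delta_c(E)$ is $\mathrm{eu}$-stable, hence graded. A proper one meets degree $0$ trivially, because $E$ is irreducible and generates. This gives the second claim, which recovers $E$ from $L_c(E)$ as the weight space of smallest real part. If $L\in\mathcal{O}_c$ is simple, the commuting locally nilpotent operators $y_{\xi_i}$ have a nonzero common kernel, which is $W$-stable; an irreducible $E$ inside it induces a nonzero, hence surjective, map $\Delta_c(E)\to L$.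

(b) The first properties hold for the $L_c(E)$ by (a) and pass to extensions; use (FL). Exactness holds because every module is the direct sum of its weight spaces and maps preserve them.

(c) Each $y_\xi$ lowers weights by $1$, so it acts locally nilpotently.
\end{proof}

\subsection{Cutting by an idempotent}
We recall the standard facts on idempotents, with their short proofs.

\begin{lemma}\label{lem:idem}
Let $\Lambda$ be a ring, $\epsilon\in\Lambda$ an idempotent, $U=\epsilon\Lambda\epsilon$, $M$ a $\Lambda$-module and $V$ a $U$-module.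
\begin{itemize}
\item[(a)] The functor $M\mapsto\epsilon M$ is exact, and $\epsilon(\Lambda\epsilon\otimes_UV)\cong V$. No nonzero quotient of $\Lambda\epsilon\otimes_UV$ is killed by $\epsilon$.
\item[(b)] The kernel and cokernel of the multiplication map $\Lambda\epsilon\otimes_U\epsilon M\to M$ are killed by $\epsilon$.
\item[(c)] If $L$ is simple, then $\epsilon L$ is zero or simple. If $L,L'$ are simple and $\epsilon L\cong\epsilon L'\ne0$, then $L\cong L'$.
\item[(d)] If $\Lambda$ is left noetherian and $M$ is finitely generated, then $\epsilon M$ is finitely generated over $U$.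
\end{itemize}
\end{lemma}

\begin{proof}
(a) Exactness follows from the functorial splitting $M=\epsilon M\oplus(1-\epsilon)M$, and $\epsilon(\Lambda\epsilon\otimes_UV)=U\otimes_UV$. As $\lambda\epsilon\otimes v=\lambda(\epsilon\otimes v)$, the module is generated by its $\epsilon$-part, and so is every quotient. (b) The map becomes an isomorphism after applying $\epsilon$. (c) For $0\ne m\in\epsilon L$ we have $Um=\epsilon\Lambda m=\epsilon L$. If $V=\epsilon L\neq0$, then $L$ is a quotient of $P=\Lambda\epsilon\otimes_UV$. A submodule $K$ of $P$ with $\epsilon K\ne0$ contains the simple generating subspace $\epsilon P$, so $K=P$. Thus all proper submodules are killed by $\epsilon$, their sum is proper, and $L$ is the only simple quotient of $P$. (d) The submodule $\Lambda\epsilon M$ is finitely generated, hence generated by finitely many $m_i\in\epsilon M$, and $\epsilon M=\epsilon\Lambda\epsilon M=\sum_iUm_i$.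
\end{proof}

\subsection{The functors $F$ and $G$}
To bound the weights of $F(M)$ from below we need finitely many homogeneous generators of $H_{\sigma(c)}f$. The ring $S$ is a finite module over $S^W$; choose monomials $x^{\alpha_j}\xi^{\beta_j}$, $1\le j\le r$, that generate it, and put $p_j=|\alpha_j|-|\beta_j|$.

\begin{lemma}\label{lem:gens}
Let $b\in\mathcal{C}$, $\epsilon\in\{e,f\}$ and $g_j=x^{\alpha_j}y^{\beta_j}\in H_b$. Then $H_b\epsilon=\sum_jg_j\,\epsilon H_b\epsilon$.
\end{lemma}

\begin{proof}
Since $w\epsilon$ is a multiple of $\epsilon$, we have $(S\rtimes W)\epsilon=S\epsilon$. Let $h\in H_b\epsilon$ have order $p$ and symbol $s\epsilon$, $s\in S$. Write $s=\sum_jx^{\alpha_j}\xi^{\beta_j}s_j$ with $s_j\in S^W$ homogeneous of degree $p-|\beta_j|$ in the $\xi$, and lift $s_j$ to $h_j\in H_b$ of order at most $p-|\beta_j|$. The image of $\epsilon h_j\epsilon$ in $\mathrm{gr}\,H_b$ is $\epsilon s_j\epsilon=s_j\epsilon$, so $h-\sum_jg_j\epsilon h_j\epsilon\in H_b\epsilon$ has order less than $p$. Induct on $p$.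
\end{proof}

From now on $eH_ce$ and $fH_{\sigma(c)}f$ are identified through (K1). The candidate for an inverse of $F$ is
\[
G(X)=H_ce\otimes_{eH_ce}fX\qquad(X\in\mathcal{O}_{\sigma(c)}).
\]
By Lemma~\ref{lem:idem}(a),
\begin{equation}\label{eq:cut}
fF(M)\cong eM,\qquad eG(X)\cong fX,
\end{equation}
naturally in $M$ and $X$. Also $F(M)=0$ if $eM=0$.

In $\mathcal{D}$ we have $w\delta w^{-1}=\det(w)\delta$, so $\delta w\delta^{-1}=\det(w)^{-1}w$ and $\delta e\delta^{-1}=f$. From $[\mathrm{eu},\delta]=\nu\delta$ we get $\delta(\mathrm{eu}+\nu)\delta^{-1}=\mathrm{eu}$. Hence conjugation by $\delta$ preserves degrees, and $\mathrm{eu}f$ corresponds to $(\mathrm{eu}+\nu)e$. For $h$ homogeneous of degree $p$ we have $\mathrm{eu}\,h=h(\mathrm{eu}+p)$, and therefore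
\begin{equation}\label{eq:shift}
\begin{aligned}
\mathrm{eu}\cdot(hf\otimes m)&=hf\otimes(\mathrm{eu}+p+\nu)m&&\text{in }F(M),\\
\mathrm{eu}\cdot(he\otimes m)&=he\otimes(\mathrm{eu}+p-\nu)m&&\text{in }G(X).
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:FG}
$F$ maps $\mathcal{O}_c$ to $\mathcal{O}_{\sigma(c)}$ and $G$ maps $\mathcal{O}_{\sigma(c)}$ to $\mathcal{O}_c$.
\end{lemma}

\begin{proof}
Let $X\in\mathcal{O}_{\sigma(c)}$. By Lemma~\ref{lem:idem}(d), $fX$ is finitely generated, so $G(X)$ is finitely generated. By Lemma~\ref{lem:gens}, $G(X)=\sum_jg_je\otimes fX$, and by \eqref{eq:shift} the element $g_je\otimes m$ with $m\in fX_\mu$ has weight $\mu+p_j-\nu$. Lemma~\ref{lem:weights}(b) for $X$ and (c) for $G(X)$ give $G(X)\in\mathcal{O}_c$. For $F$, exchange $e$ with $f$ and $c$ with $\sigma(c)$, and replace $-\nu$ by $\nu$.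
\end{proof}

\section{The group of order two}\label{sec:example}

Let $W=\{1,s\}$ act on $\mathfrak{h}=\mathbf{C}$ by $s=-1$, with coordinate $x$. There is one parameter $c=c_{H,1}$, and
\[
e=\tfrac{1+s}{2},\quad f=\tfrac{1-s}{2},\quad y=\partial-\frac{2c}{x}f,\quad z_c=2cf,\quad\delta=x,\quad\nu=1,\quad\sigma(c)=c+1 .
\]
The irreducible representations are $\mathbf{1}$ and $\mathrm{sgn}=\mathbf{C}v$, with $\theta_{\mathbf{1}}=0$ and $\theta_{\mathrm{sgn}}=2c$. Since $[x^{-1}(1-s),x]=2s$, we have $[y,x]=1-2cs$. Together with $s^2=1$, $sx=-xs$, $sy=-ys$ this presents $H_c$: the relations rewrite every word in terms of the PBW monomials, which are independent in $H_c$. From $xy=\mathrm{eu}-2cf$ we read off the action of $y$ on $\Delta_c(\mathbf{1})=\mathbf{C}[x]$ and $\Delta_c(\mathrm{sgn})=\mathbf{C}[x]v$: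
\[
y\,x^k=\begin{cases}kx^{k-1}&k\text{ even},\\(k-2c)x^{k-1}&k\text{ odd},\end{cases}
\qquad
y\,x^kv=\begin{cases}kx^{k-1}v&k\text{ even},\\(k+2c)x^{k-1}v&k\text{ odd}.\end{cases}
\]
So $L_c(\mathbf{1})=\mathbf{C}[x]/(x^k)$ if $2c=k$ is a positive odd integer, $L_c(\mathrm{sgn})=\mathbf{C}[x]v/x^k\mathbf{C}[x]v$ if $-2c=k$ is a positive odd integer, and otherwise the standard module is simple. Conditions (4) and (5) of Theorem~\ref{thm:B} both fail exactly at $c=-\frac12$, where $L_{-1/2}(\mathrm{sgn})$ and $L_{1/2}(\mathbf{1})$ are one-dimensional. At the parameter $\frac12$ the submodule $x\mathbf{C}[x]\subset\Delta_{1/2}(\mathbf{1})$ is isomorphic to $\Delta_{1/2}(\mathrm{sgn})$. The two standard modules have the same restriction to $\mathfrak{h}^\circ$, so $\mathrm{KZ}_{1/2}$ does not distinguish them.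

We compute $X=F(\Delta_c(E))$. Let $H'=H_{c+1}$, with Dunkl operator $y'$. The space $V=fX\cong e\Delta_c(E)$ has basis $v_j=x^{2j}v_0$, $j\ge0$, where $v_0=1$ for $E=\mathbf{1}$ and $v_0=xv$ for $E=\mathrm{sgn}$. By \eqref{eq:shift}, $v_j$ has weight $\mu+2j$ in $X$, with $\mu=1$ for $E=\mathbf{1}$ and $\mu=2c+2$ for $E=\mathrm{sgn}$. The module $H'f$ has basis $x^ay'^bf$; the elements with $a+b$ even lie in $fH'f$, and those with $a+b$ odd lie in $x\,fH'f+y'fH'f$. Hence $X=V+xV+y'V$. Since $[y',x^2]=2x$, we have $y'v_{j+1}=x(xy'+2)v_j\in xV$. So $X$ is spanned by the $v_j$, the $xv_j$, which are nonzero because $x\cdot xv_j=v_{j+1}$, and one more vector $u=y'v_0$ of weight $\mu-1$. It satisfies $su=u$, $y'u=0$ (there is no weight $\mu-2$), and $xu=(\mu-2c-2)v_0$. Thus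
\begin{equation}\label{eq:u}
\begin{array}{ll}
E=\mathbf{1}:&xu=-(2c+1)v_0,\\[2pt]
E=\mathrm{sgn}:&xu=0,\ \text{ hence }\ 0=[y',x]u=-(2c+1)u .
\end{array}
\end{equation}
Let $c\ne-\frac12$. For $E=\mathbf{1}$ the vector $u$ generates $X$ freely over $\mathbf{C}[x]$, so $X\cong\Delta_{c+1}(\mathbf{1})$. For $E=\mathrm{sgn}$ we get $u=0$, the vector $v_0$ generates $X$ freely over $\mathbf{C}[x]$, and $X\cong\Delta_{c+1}(\mathrm{sgn})$. So $F$ preserves both standard modules and their labels; by Proposition~\ref{prop:generic} below, $\kappa$ is the identity.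

Let $c=-\frac12$. Now $x\mathbf{C}[x]v\cong\Delta_{-1/2}(\mathbf{1})$ has the same $e$-part as $\Delta_{-1/2}(\mathrm{sgn})$, so $F$ sends both standard modules to one module $X$, with $xu=0$ and $X/\mathbf{C}u\cong\Delta_{1/2}(\mathrm{sgn})$. We claim that $u\ne0$. Let $Y$ have basis $w_k$, $k\ge0$, with $sw_k=(-1)^kw_k$, $y'w_k=w_{k-1}$ (where $w_{-1}=0$) and $xw_k=a_{k+1}w_{k+1}$, where $a_k=k$ for even $k$ and $a_k=k-1$ for odd $k$. Then $[y',x]w_k=(a_{k+1}-a_k)w_k=(1-s)w_k$, so $Y$ is an $H_{1/2}$-module. As $a_1=0$ and $a_k\ne0$ for $k\ge2$, we have $Y/\mathbf{C}w_0\cong\Delta_{1/2}(\mathrm{sgn})$, whence $fY\cong V$. The multiplication map $X\cong H'f\otimes_{fH'f}fY\to Y$ sends $u$ to a nonzero multiple of $y'w_1=w_0$. This proves the claim. The module $X$ has weights $0,1,2,\dots$, submodule $\mathbf{C}u\cong L_{1/2}(\mathbf{1})$ and head $L_{1/2}(\mathrm{sgn})$. It is not standard: the weight $0$ does not occur in $\Delta_{1/2}(\mathrm{sgn})$, and $x$ is injective on $\Delta_{1/2}(\mathbf{1})$.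

Now put $c=-\frac12+t$ and form the tensor product over $\mathbf{C}[t]$, as in Section~\ref{sec:family}. The relations \eqref{eq:u} show two different failures at $t=0$.
\begin{itemize}
\item For $E=\mathrm{sgn}$ we have $tu=0$. The vector $u$ is torsion, and the character of $F(\Delta_c(\mathrm{sgn}))$ jumps at $t=0$. The torsion is the module $L_{1/2}(\mathbf{1})$, which $f$ kills.
\item For $E=\mathbf{1}$ we have $xu=-2tv_0$. There is no torsion, and the fiber at $t=0$ has the character of $\Delta_{1/2}(\mathbf{1})$. But $u$ no longer generates, and the head is the wrong simple module.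
\end{itemize}
In general we must show that an equivalence excludes both failures. Section~\ref{sec:family} excludes the first and Section~\ref{sec:A} the second.

\section{Generic parameters}\label{sec:generic}

Let $Z_0\subset\mathcal{C}$ be the set of $b$ with $\theta_{E'}(b)-\theta_E(b)\in\mathbf{Z}_{>0}$ for some $E,E'$. For $m\in\mathbf{Z}_{>0}$ the equation $\theta_{E'}-\theta_E=m$ defines an affine hyperplane, or the empty set if the linear form $\theta_{E'}-\theta_E$ vanishes. So $Z_0$ and $\sigma^{-1}(Z_0)$ are countable unions of affine hyperplanes. Fix a countable union $Z$ of proper closed subsets of $\mathcal{C}$ that contains both and such that the statements of (K3) hold at every $b\notin Z$.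

\begin{lemma}\label{lem:ss}
Let $b\notin Z_0$. Then $\mathcal{O}_b$ is semisimple, its simple objects are the $\Delta_b(E)$, their endomorphism algebras are $\mathbf{C}$, and neither $e$ nor $f$ kills a nonzero object of $\mathcal{O}_b$.
\end{lemma}

\begin{proof}
Write $\theta_E=\theta_E(b)$. If $L_b(E')$ is a composition factor of $\Delta_b(E)$, then $\theta_{E'}$ is a weight of $\Delta_b(E)$, so $\theta_{E'}-\theta_E\in\mathbf{Z}_{\ge0}$, and this number is $0$ because $b\notin Z_0$. So every composition factor contributes to the weight space $\Delta_b(E)_{\theta_E}=E$, which is irreducible. There is only one factor, and $\Delta_b(E)=L_b(E)$. An endomorphism is determined by its restriction to $E$, which is a scalar by Schur's lemma.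

Let $0\to\Delta_b(E')\to X\to\Delta_b(E)\to0$ be exact. The map $X_{\theta_E}\to E$ is onto and has a $W$-equivariant section with image $\tilde{E}$. The $y_\xi$ map $\tilde{E}$ into $X_{\theta_E-1}=\Delta_b(E')_{\theta_E-1}$, which is zero, since otherwise $\theta_E-\theta_{E'}\in\mathbf{Z}_{>0}$. So $\tilde{E}$ induces a map $\Delta_b(E)\to X$ that splits the sequence. With (FL), $\mathcal{O}_b$ is semisimple.

Restriction of polynomials to a free $W$-orbit maps $\mathbf{C}[\mathfrak{h}]$ onto the regular representation, so $\mathbf{C}[\mathfrak{h}]\otimes E$ contains $\mathbf{C}W\otimes E\cong(\mathbf{C}W)^{\dim E}$. Hence $e$ and $f$ kill no standard module, and so no nonzero object.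
\end{proof}

\begin{proposition}\label{prop:generic}
If $b\notin Z$, then $F(\Delta_b(E))\cong\Delta_{\sigma(b)}(\kappa E)$ for all $E\in\mathrm{Irr}(W)$.
\end{proposition}

\begin{proof}
To apply (K2) we first show that $F$ is an equivalence. Lemma~\ref{lem:ss} holds at $b$ and at $\sigma(b)$. By \eqref{eq:cut} and Lemma~\ref{lem:idem}(c), $fF(\Delta_b(E))\cong e\Delta_b(E)$ is simple. Since $F(\Delta_b(E))$ is a direct sum of simple objects, none killed by $f$, it is simple. If $F(\Delta_b(E))\cong F(\Delta_b(E'))$, then $e\Delta_b(E)\cong e\Delta_b(E')$, and $E\cong E'$ by Lemma~\ref{lem:idem}(c). So $F$ is injective on isomorphism classes of simple objects, hence bijective, as both sets have $|\mathrm{Irr}(W)|$ elements. A $\mathbf{C}$-linear functor between semisimple categories of finite length whose simple objects have endomorphism algebra $\mathbf{C}$, bijective on simple objects, is an equivalence.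

Write $F(\Delta_b(E))\cong\Delta_{\sigma(b)}(E')$. By (K2) and the definition of $\kappa$,
\[
\mathrm{KZ}_{\sigma(b)}(\Delta_{\sigma(b)}(E'))\cong\mathrm{KZ}_b(\Delta_b(E))\cong\mathrm{KZ}_{\sigma(b)}(\Delta_{\sigma(b)}(\kappa E)),
\]
and $E'\cong\kappa E$ by (K3) at $\sigma(b)$.
\end{proof}

One consequence already holds at every parameter: the lowest weights on the two sides differ by a constant.

\begin{corollary}\label{cor:k}
For each $E$ there is an integer $k_E$ such that $\theta_{\kappa E}(\sigma(b))=\theta_E(b)+\nu+k_E$ for all $b\in\mathcal{C}$.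
\end{corollary}

\begin{proof}
The function $k(b)=\theta_{\kappa E}(\sigma(b))-\theta_E(b)-\nu$ is affine. By \eqref{eq:shift} the weights of $F(\Delta_b(E))$ lie in $\theta_E(b)+\nu+\mathbf{Z}$, and for $b\notin Z$ they include $\theta_{\kappa E}(\sigma(b))$. So $k$ is integer valued outside $Z$. If $k$ were not constant, $\mathcal{C}$ would be the union of $Z$ and the hyperplanes $k=m$, $m\in\mathbf{Z}$, which is impossible.
\end{proof}

\begin{example}
Let $W$ be cyclic of order $m$ acting on $\mathfrak{h}=\mathbf{C}$. The irreducible representations are $\det^i$, $0\le i\le m-1$, and $\theta_{\det^i}(c)=mc_i$, where $c_1,\dots,c_{m-1}$ are coordinates on $\mathcal{C}$ and $c_0=0$. For $j\ne0$ we have $\theta_{\det^j}(\sigma(c))=mc_{m-j}+2m-2j$, and for $j=0$ we get $0$. This differs from $mc_i$ by a constant only if $i+j\equiv0\pmod m$. So $\kappa(\det^i)=\det^{-i}$, and $\kappa$ is not the identity for $m\ge3$.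
\end{example}

\section{Deformation along a line}\label{sec:family}

Fix $c\in\mathcal{C}$, choose $c_1\notin Z$, and put $c(t)=c+t(c_1-c)$. Each of the closed sets forming $Z$ misses $c(1)$, so it contains $c(a)$ for finitely many $a\in\mathbf{C}$ only. Hence $c(a)\notin Z$ for all but countably many $a$. We assemble the modules $F(\Delta_{c(a)}(E))$ into one module over $R=\mathbf{C}[t]$.

For $v\in R\otimes\mathcal{D}$ let $v(a)\in\mathcal{D}$ be its value at $t=a$. Let $H_R$ and $H'_R$ be the $R$-subalgebras of $R\otimes\mathcal{D}$ generated by $\mathbf{C}[\mathfrak{h}]$, $W$ and the Dunkl operators with parameter $c(t)$ and $\sigma(c(t))$, respectively; both parameters are affine in $t$. We use repeatedly that an element of a free $R$-module $Q$ lying in $(t-a)Q$ for all $a$ is zero. Fact (K1) is a statement about each complex parameter separately, while the tensor product over $R$ needs it over $R$. Part (b) of the next lemma bridges this gap.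

\begin{lemma}\label{lem:family}
\begin{itemize}
\item[(a)] The monomials $x^\alpha wy^\beta$ form an $R$-basis of $H'_R$, and evaluation induces $H'_R/(t-a)H'_R\cong H_{\sigma(c(a))}$.
\item[(b)] If $v\in R\otimes\mathcal{D}$ and $v(a)\in H_{\sigma(c(a))}$ for all $a\in\mathbf{C}$, then $v\in H'_R$.
\end{itemize}
The same holds for $H_R$ and the algebras $H_{c(a)}$. Moreover $\delta\,eH_Re\,\delta^{-1}=fH'_Rf$.
\end{lemma}

\begin{proof}
(a) The relations $[y_\xi,y_\eta]=0$ and $wy_\xi w^{-1}=y_{w\xi}$ hold at every $a$, so they hold over $R$. For $x\in\mathfrak{h}^*$ and $w\in W_H$ we have $[w,x]=(w(x)-x)w$, and $w(x)-x$ vanishes on $H$, so it is a multiple of $\alpha_H$. Hence $[y_\xi,x]\in RW$. These relations rewrite every word in the generators as an $R$-combination of monomials. The coefficients of an $R$-linear relation among monomials vanish at every $a$ by (PBW), so they are zero. Evaluation sends the basis to a basis, so its kernel is $(t-a)H'_R$.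

(b) The homogeneous components of $v(a)$ are the values of those of $v$, and $H_{\sigma(c(a))}$ is a graded subalgebra. So we may assume that $v$ has degree $k$. Let $p$ be its order. By Section~\ref{sub:order}, $v(a)$ lies in the span of the monomials with $|\beta|\le p$ and $|\alpha|-|\beta|=k$. There are finitely many of these, say $l$. Choose a finite-dimensional subspace $V\subset\mathcal{D}$ such that $R\otimes V$ contains $v$ and these monomials. They define $\phi:R^l\to R\otimes V$, whose value $\phi(a)$ is injective for every $a$. The cokernel $Q$ is torsion-free: if $(t-a)q=\phi(u)$ with $q\in R\otimes V$, then $u(a)=0$, so $u=(t-a)u'$ and $q=\phi(u')$; and every nonzero polynomial is a product of a constant and factors $t-a$. So $Q$ is finitely generated and torsion-free over a principal ideal domain, hence free. The image of $v$ in $Q/(t-a)Q=V/\mathrm{im}\,\phi(a)$ is zero for every $a$, so $v\in\mathrm{im}\,\phi\subseteq H'_R$.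

The proofs for $H_R$ differ only in notation. Finally, let $u\in eH_Re$. By (K1), $\delta u(a)\delta^{-1}\in H_{\sigma(c(a))}$ for all $a$, so $\delta u\delta^{-1}\in H'_R$ by (b), and $\delta u\delta^{-1}=f\delta u\delta^{-1}f$. Applying (b) for $H_R$ to $\delta^{-1}u'\delta$ with $u'\in fH'_Rf$ gives the reverse inclusion.
\end{proof}

Fix $E\in\mathrm{Irr}(W)$. Let $\Delta_R(E)=H_R\otimes_{R[\mathfrak{h}^*]\rtimes W}(R\otimes E)=R\otimes\mathbf{C}[\mathfrak{h}]\otimes E$, a graded $H_R$-module for the polynomial degree with fiber $\Delta_{c(a)}(E)$ at $a$, and set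
\[
N=H'_Rf\otimes_{eH_Re}e\Delta_R(E).
\]
The eigenvalues of $\mathrm{eu}$ move with $t$, so we index the pieces of $N$ by an integer degree instead.

\begin{lemma}\label{lem:N}
\begin{itemize}
\item[(a)] $N=\bigoplus_{k\in\mathbf{Z}}N_k$ is a graded $H'_R$-module. Each $N_k$ is a finitely generated $R$-module, and $N_k=0$ for $k\ll0$.
\item[(b)] For $a\in\mathbf{C}$ we have $N/(t-a)N\cong F(\Delta_{c(a)}(E))$, and $N_k/(t-a)N_k$ is its weight space of weight $\theta_E(c(a))+\nu+k$.
\item[(c)] $fN$ is a free $R$-module.
\end{itemize}
\end{lemma}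

\begin{proof}
(a) Conjugation by $\delta$ preserves degrees, so $N$ is a tensor product of graded modules over a graded ring. The symbols $x^\alpha w\xi^\beta$ are independent over $R$, and $R\otimes S$ is generated over $R\otimes S^W$ by the monomials chosen before Lemma~\ref{lem:gens}. So the proof of that lemma gives $H'_Rf=\sum_jg_jfH'_Rf$, and $N_k=\sum_jg_jf\otimes e\Delta_R(E)_{k-p_j}$.

(b) Tensor products commute with the base change $R\to R/(t-a)$, and so does cutting by $e$ and $f$, which splits off direct summands. With Lemma~\ref{lem:family}(a) this gives the isomorphism. By \eqref{eq:shift} and Lemma~\ref{lem:weights}(a), $\mathrm{eu}$ acts on the image of $N_k$ by $\theta_E(c(a))+\nu+k$, and these scalars are distinct for distinct $k$.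

(c) By Lemma~\ref{lem:idem}(a), $fN\cong e\Delta_R(E)=R\otimes e(\mathbf{C}[\mathfrak{h}]\otimes E)$.
\end{proof}

A tensor product of free $R$-modules over $eH_Re$ can have torsion, as Section~\ref{sec:example} showed. But the $f$-part of $N$ is free, so $f$ kills all torsion. This is where the hypothesis enters.

\begin{proposition}\label{prop:char}
Suppose that $f$ kills no nonzero object of $\mathcal{O}_{\sigma(c)}$. Then for all $E\in\mathrm{Irr}(W)$ and $\mu\in\mathbf{C}$ the weight spaces $F(\Delta_c(E))_\mu$ and $\Delta_{\sigma(c)}(\kappa E)_\mu$ are isomorphic $W$-modules.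
\end{proposition}

\begin{proof}
Let $K=\{m\in N:tm=0\}$. It is an $H'_R$-submodule killed by $t$, hence a module over $H'_R/tH'_R=H_{\sigma(c)}$. The $y_\xi$ have degree $-1$ and the grading of $N$ is bounded below, so they act locally nilpotently, and $H_{\sigma(c)}m\in\mathcal{O}_{\sigma(c)}$ for every $m\in K$. Since $fK$ is $t$-torsion inside the free module $fN$, it is zero. By hypothesis $H_{\sigma(c)}m=0$. So $K=0$.

Fix $k$ and $V\in\mathrm{Irr}(W)$. The $R$-module $P=\mathrm{Hom}_W(V,N_k)$ is finitely generated and has no $t$-torsion, so $P\cong R^\rho\oplus\bigoplus_iR/(t-a_i)^{m_i}$ with all $a_i\ne0$. Therefore $\dim P/(t-a)P=\rho$ for $a=0$ and for all $a$ other than the $a_i$. As $\mathrm{Hom}_W(V,-)$ is exact, this dimension is the multiplicity of $V$ in $N_k/(t-a)N_k$. Choose $a$ with $c(a)\notin Z$ and different from the finitely many $a_i$ that occur for the various $V$. Then $N_k/tN_k\cong N_k/(t-a)N_k$ as $W$-modules. By Lemma~\ref{lem:N}(b), Proposition~\ref{prop:generic} and Corollary~\ref{cor:k}, the right side is the weight space of $\Delta_{\sigma(c(a))}(\kappa E)$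 of weight $\theta_{\kappa E}(\sigma(c(a)))+k-k_E$. Hence
\[
N_k/tN_k\cong\mathbf{C}[\mathfrak{h}]_{k-k_E}\otimes\kappa E .
\]
By Lemma~\ref{lem:N}(b) and Corollary~\ref{cor:k} at $c$, the left side is the weight space of $F(\Delta_c(E))$ of weight $\theta_{\kappa E}(\sigma(c))+k-k_E$, and the right side is the weight space of $\Delta_{\sigma(c)}(\kappa E)$ of the same weight. Neither module has weights outside $\theta_{\kappa E}(\sigma(c))+\mathbf{Z}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Assume that $F$ is an equivalence, and write $\theta_E$ for $\theta_E(\sigma(c))$.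

\medskip\noindent\emph{Step 1: the character.} Let $X\in\mathcal{O}_{\sigma(c)}$ with $fX=0$. By essential surjectivity $X\cong F(M)$, and $eM\cong fX=0$ by \eqref{eq:cut}, so $X=0$. Proposition~\ref{prop:char} applies: the weights of $F(\Delta_c(E))$ lie in $\theta_{\kappa E}+\mathbf{Z}_{\ge0}$, and $F(\Delta_c(E))_{\theta_{\kappa E}}\cong\kappa E$.

\medskip\noindent\emph{Step 2: the labels of the simple modules.} An equivalence permutes simple objects, so there is a bijection $\lambda$ of $\mathrm{Irr}(W)$ with $F(L_c(E))\cong L_{\sigma(c)}(\lambda E)$. We claim that $\lambda=\kappa$. Deformation cannot be applied to the simple modules directly, since they do not vary flatly with $c$: for $W$ of order two, $L_c(\mathbf{1})$ is one-dimensional at $c=\frac12$ and infinite-dimensional nearby. For a single $E$ the character gives only an inequality, but the inequalities for all $E$ together force equality.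

The module $L_{\sigma(c)}(\lambda E)$ is a quotient of $F(\Delta_c(E))$, so $\lambda E$ is a $W$-quotient of $F(\Delta_c(E))_{\theta_{\lambda E}}$. By Step~1,
\[
\theta_{\lambda E}-\theta_{\kappa E}\in\mathbf{Z}_{\ge0},\qquad\text{and if }\theta_{\lambda E}=\theta_{\kappa E}\text{ then }\lambda E\cong\kappa E .
\]
Since $\lambda$ and $\kappa$ are both permutations of the finite set $\mathrm{Irr}(W)$,
\[
\sum_{E}(\theta_{\lambda E}-\theta_{\kappa E})=\sum_E\theta_E-\sum_E\theta_E=0 .
\]
All terms are nonnegative integers, so all vanish, and $\lambda=\kappa$.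

\medskip\noindent\emph{Step 3: the module.} Let $X=F(\Delta_c(E))$ and $X_0=X_{\theta_{\kappa E}}\cong\kappa E$. The $y_\xi$ kill $X_0$, because $\theta_{\kappa E}-1$ is not a weight of $X$. So $X_0$ induces a map $\varphi:\Delta_{\sigma(c)}(\kappa E)\to X$ with image $H_{\sigma(c)}X_0$. Since $F$ is an equivalence, $X$ has a unique maximal submodule $J$, and $X/J\cong F(L_c(E))\cong L_{\sigma(c)}(\kappa E)$ by Step~2. The space $X_0$ maps onto the weight space of $X/J$ of weight $\theta_{\kappa E}$, which is nonzero. So the image of $\varphi$ is not contained in $J$, and $\varphi$ is surjective. By Proposition~\ref{prop:char} the source and target of $\varphi$ have weight spaces of the same finite dimensions, so $\varphi$ is an isomorphism. Since $\kappa$ is a bijection, $F$ induces a bijection between the isomorphism classes of standard objects. \qed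

\begin{remark}
Step~2 needs $\lambda$ to be a bijection. For $W$ of order two and $c=-\frac12$, both modules $F(\Delta_c(E))$ have head $L_{1/2}(\mathrm{sgn})$; the label of the head is not an injective function of $E$, and for $E=\mathbf{1}$ the inequality is strict, since $\theta_{\mathrm{sgn}}-\theta_{\mathbf{1}}=1$ at the parameter $\frac12$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

The one step that is not formal among (1)--(7), apart from Theorem~\ref{thm:A}, is to pass between a condition on $\mathcal{O}_c$ and a condition on $\mathcal{O}_{\sigma(c)}$. We do this by counting simple modules over the common algebra $U=eH_ce\cong fH_{\sigma(c)}f$.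

\medskip\noindent\emph{$(4)\Leftrightarrow(5)$.} Let $\Sigma$ be the set of isomorphism classes of the nonzero $U$-modules $eL_c(E)$, and $\Sigma'$ that of the nonzero $U$-modules $fL_{\sigma(c)}(E)$. By Lemmas~\ref{lem:idem}(c) and~\ref{lem:weights}(a), these modules are simple, and
\[
|\Sigma|=\#\{E:eL_c(E)\ne0\},\qquad|\Sigma'|=\#\{E:fL_{\sigma(c)}(E)\ne0\}.
\]
Let $V=eL\in\Sigma$ with $L\in\mathcal{O}_c$ simple. Then $F(L)\in\mathcal{O}_{\sigma(c)}$ has finite length and $fF(L)\cong V$ is simple, so by exactness some composition factor $L'$ of $F(L)$ has $fL'\cong V$. Thus $\Sigma\subseteq\Sigma'$. If $V=fL'\in\Sigma'$, then $G(L')\in\mathcal{O}_c$ by Lemma~\ref{lem:FG} and $eG(L')\cong V$, so some composition factor $L$ of $G(L')$ has $eL\cong V$. Hence $\Sigma=\Sigma'$, and (4) and (5) both say that this set has $|\mathrm{Irr}(W)|$ elements.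

\medskip\noindent\emph{$(4)\Rightarrow(1)$.} Now (5) holds too. By (FL) and exactness, $e$ kills no nonzero object of $\mathcal{O}_c$ and $f$ kills no nonzero object of $\mathcal{O}_{\sigma(c)}$. For $M\in\mathcal{O}_c$, \eqref{eq:cut} gives $GF(M)\cong H_ce\otimes_UeM$, an object of $\mathcal{O}_c$ by Lemma~\ref{lem:FG}. The kernel and cokernel of the multiplication map $H_ce\otimes_UeM\to M$ lie in $\mathcal{O}_c$ and are killed by $e$ (Lemma~\ref{lem:idem}(b)), so they vanish. Hence $GF\cong\mathrm{id}$. For $X\in\mathcal{O}_{\sigma(c)}$, \eqref{eq:cut} gives $FG(X)\cong H_{\sigma(c)}f\otimes_UfX$, and the multiplication map to $X$ has kernel and cokernel in $\mathcal{O}_{\sigma(c)}$ killed by $f$. Hence $FG\cong\mathrm{id}$.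

\medskip\noindent\emph{The remaining implications among (1)--(7).} An equivalence kills no nonzero object and is essentially surjective, so (1) implies (2) and (3). If $eL_c(E)=0$ then $F(L_c(E))=0$, so (2) implies (4). Under (3) every simple object is itself some $F(M)$, so (3) implies (7). By Lemma~\ref{lem:idem}(a), $f$ kills no nonzero quotient of $F(M)$, so (7) implies (5). Theorem~\ref{thm:A} says that (1) implies (6). Under (6), $L_{\sigma(c)}(E)$ is a quotient of $\Delta_{\sigma(c)}(E)\cong F(\Delta_c(\kappa^{-1}E))$, so (6) implies (7). Thus each of (2), (3), (6), (7) follows from (1) and leads back to (1) through (4) or (5).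

\medskip\noindent\emph{Condition (8).} If $c$ is spherical, $M\mapsto eM$ kills no nonzero module, so (4) holds. For the converse we must pass from category $\mathcal{O}_c$ to all $H_c$-modules. A \emph{primitive ideal} is the annihilator of a simple module, and by Ginzburg's theorem \cite{Ginzburg} every primitive ideal of $H_c$ is the annihilator of some $L_c(E)$. Assume (4) and suppose that $I=H_ceH_c\ne H_c$. Then $I$ lies in a maximal left ideal $\mathfrak{m}$, and $IH_c=I\subseteq\mathfrak{m}$ shows that $I$ annihilates the simple module $H_c/\mathfrak{m}$. So $I$ annihilates some $L_c(E)$, and $eL_c(E)=0$, contrary to (4). Hence $H_ceH_c=H_c$. Then $eM=0$ implies $M=H_ceH_cM=0$ for every $H_c$-module $M$, and Lemma~\ref{lem:idem}(a),(b) show that $V\mapsto H_ce\otimes_UV$ is inverse to $M\mapsto eM$. So $c$ is spherical.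

\medskip\noindent\emph{The last statement.} Under these conditions $F(L_c(E))\cong L_{\sigma(c)}(\kappa E)$ by Step~2 of Section~\ref{sec:A}. The equivalence $F$ carries a composition series of $\Delta_c(E)$ to one of $F(\Delta_c(E))\cong\Delta_{\sigma(c)}(\kappa E)$, replacing each factor $L_c(E')$ by $L_{\sigma(c)}(\kappa E')$. This gives the equality of decomposition numbers. \qed

\begin{thebibliography}{9}

\bibitem{Ginzburg}
Ginzburg, \emph{On primitive ideals}, Selecta Math. \textbf{9} (2003).

\bibitem{Griffeth}
Stephen Griffeth, \emph{The diagonal coinvariant ring of a complex reflection group}, arXiv:2112.01419 (2021).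

\end{thebibliography}
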